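\title{An algebraically closed division ring that is not a Nullstellensatz ring}

\begin{abstract}
A division ring $D$ is a Nullstellensatz ring if the maximal left ideals of $D[x_1,\dots,x_n]$ are exactly the ideals of points with pairwise commuting coordinates, for every $n$. Such a ring is algebraically closed. We show that the converse fails, already in two variables. More precisely, the Nullstellensatz in $n$ variables holds over $D$ if and only if the centralizer of every set of at most $n-1$ commuting elements is algebraically closed, and for every $n$ there is a division ring over which it holds in $n$ variables and fails in $n+1$. The examples are built by adjoining zeros of polynomials in universal localizations of tensor rings; a derivation shows that centralizers of sufficiently many algebraically independent elements do not grow.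
\end{abstract}

\section{Introduction}

The weak form of Hilbert's Nullstellensatz says that over an algebraically closed field the maximal ideals of the polynomial ring in $n$ variables are the ideals of points, and the case $n=1$ shows that only algebraically closed fields have this property. This paper is about the same equivalence over division rings.

Let $D$ be a division ring and let $D[x_1,\dots,x_n]$ be the ring of polynomials in $n$ central variables over $D$, with coefficients written on the left. For $f=\sum_i c_it^i\in D[t]$ and $a\in D$ put $f(a)=\sum_i c_ia^i$, and call $a$ a \emph{zero} of $f$ if $f(a)=0$. The ring $D$ is \emph{algebraically closed} if every nonconstant polynomial in $D[t]$ has a zero in $D$. We write $\langle f_1,\dots,f_m\rangle$ for the left ideal generated by $f_1,\dots,f_m$.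

Not every element of $D^n$ should count as a point. Since the variables are central,
\[
(x_1-b_1)(x_2-b_2)-(x_2-b_2)(x_1-b_1)=b_1b_2-b_2b_1 ,
\]
so $\langle x_1-b_1,\dots,x_n-b_n\rangle$ is the whole ring as soon as two of the $b_i$ do not commute. Let $D_c^n$ be the set of $(a_1,\dots,a_n)\in D^n$ whose coordinates commute pairwise.

\begin{definition}
The division ring $D$ has \emph{property $N_n$} if the maximal left ideals of $D[x_1,\dots,x_n]$ are exactly the ideals $\langle x_1-a_1,\dots,x_n-a_n\rangle$ with $(a_1,\dots,a_n)\in D_c^n$. It is a \emph{Nullstellensatz ring} if it has $N_n$ for every $n\ge1$.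
\end{definition}

Property $N_1$ is equivalent to algebraic closedness (Lemma~\ref{lem:N1}), so every Nullstellensatz ring is algebraically closed. The following question is taken from Paran~\cite{Paran}.

\begin{quote}
\emph{Is every algebraically closed division ring a Nullstellensatz ring?}
\end{quote}

The evidence points to a positive answer: it holds for fields, it holds in one variable, and it is known that the real quaternion algebra $\mathbb H$ is a Nullstellensatz ring. Nevertheless the answer is no. Throughout, rings are unital, $k$ is an algebraically closed field of arbitrary characteristic, a \emph{division $k$-algebra} is a division ring containing $k$ in its center, and $C_D(S)$ is the centralizer in $D$ of a subset $S$.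

\begin{theorem}\label{thm:counter}
Let $L=k(a_1,a_2)$ be the rational function field in two variables. There is an algebraically closed division $k$-algebra $D\supseteq L$ with $C_D(\{a_1,a_2\})=L$. For any such $D$, the left ideal $J=\langle x_1-a_1,\;x_2^2-a_2\rangle$ of $D[x_1,x_2]$ is maximal and is not of the form $\langle x_1-b_1,x_2-b_2\rangle$. So $D$ is algebraically closed but not a Nullstellensatz ring.
\end{theorem}

To see where centralizers come from, try to prove $N_2$ by looking for a common eigenvector of $x_1$ and $x_2$ in a simple module $X$ over $D[x_1,x_2]$. Suppose algebraic closedness has produced $v\ne0$ with $x_1v=a_1v$. For $c\in D$ we have $x_1(cv)=ca_1v$, which equals $a_1cv$ only if $c$ commutes with $a_1$. The eigenspace is therefore a vector space over $C_D(a_1)$, not over $D$, and the eigenvalue of $x_2$ must be found in $C_D(a_1)$. This obstruction is the only one.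

\begin{theorem}\label{thm:criterion}
Let $D$ be a division ring and $n\ge1$. Then $D$ has $N_n$ if and only if $C_D(S)$ is algebraically closed for every set $S\subseteq D$ of pairwise commuting elements with $|S|\le n-1$. Hence $N_1$ is equivalent to algebraic closedness, and $D$ is a Nullstellensatz ring if and only if the centralizer of every finite commuting subset of $D$ is algebraically closed.
\end{theorem}

In particular $N_{n+1}$ implies $N_n$. None of these implications can be reversed.

\begin{theorem}\label{thm:hierarchy}
For every $n\ge1$ there is a division ring with $N_n$ but not $N_{n+1}$. Moreover, every division $k$-algebra embeds in a Nullstellensatz ring.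
\end{theorem}

The main work is the existence statement in Theorem~\ref{thm:counter}: zeros of all polynomials must be adjoined to $L$ while the centralizer of the pair $a_1,a_2$ stays fixed. One cannot ask this for single elements, because a square root of $a_2$ has to be adjoined and it commutes with $a_2$. The construction has three ingredients. A substitution turns the equation for the zero into a linear relation, which can be imposed in a tensor ring, and tensor rings embed in division rings (Section~\ref{sec:tensor}). A derivation whose kernel is the old division ring turns a new element of a centralizer into a nonzero element of a bimodule that commutes with the given elements (also Section~\ref{sec:tensor}). A count with regular sequences shows that no such element exists (Section~\ref{sec:vanishing}). Sections~\ref{sec:adjoin} and~\ref{sec:towers} assemble these steps. Sections~\ref{sec:points} and~\ref{sec:criterion} treat the ideal $J$ and Theorem~\ref{thm:criterion}.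

Three results are quoted from the literature: Theorems~\ref{thm:AS}, \ref{thm:cohn} and~\ref{thm:coproduct}. Theorem~\ref{thm:counter} uses only Theorem~\ref{thm:cohn}.

\section{Point ideals and a quotient of dimension two}\label{sec:points}

Write $D[\mathbf x]=D[x_1,\dots,x_n]$ and $x^\nu=x_1^{\nu_1}\cdots x_n^{\nu_n}$. A left $D[\mathbf x]$-module is the same as a left $D$-vector space with $n$ commuting $D$-linear operators $x_1,\dots,x_n$. For $a\in D_c^n$ and $f=\sum d_\nu x^\nu$ put $f(a)=\sum d_\nu a^\nu$ and $\mathfrak m_a=\langle x_1-a_1,\dots,x_n-a_n\rangle$. If $E\supseteq D$ is a division ring, a \emph{zero in $E$} of a subset $I\subseteq D[\mathbf x]$ is a point $\beta\in E_c^n$ with $f(\beta)=0$ for all $f\in I$.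

Evaluation is left $D$-linear but not multiplicative: over $\mathbb H$, the polynomial $f=(t-i)(t-j)=t^2-(i+j)t+ij$ has $f(i)=ij-ji\ne0$. What survives is the following.

\begin{lemma}\label{lem:point}
For $a\in D_c^n$ we have $\mathfrak m_a=\{f\in D[\mathbf x]: f(a)=0\}$. This left ideal has codimension $1$ over $D$ and is maximal. The ring $D$ has $N_n$ if and only if every proper left ideal of $D[\mathbf x]$ has a zero in $D$.
\end{lemma}

\begin{proof}
The ideal $\mathfrak m_a$ is spanned over $D$ by the elements $x^\nu(x_i-a_i)=x^\nu x_i-a_ix^\nu$, whose value at $a$ is $a^\nu a_i-a_ia^\nu=0$. Conversely, $x^\nu-a^\nu\in\mathfrak m_a$ by induction on the degree, because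
$x^\nu x_i-a^\nu a_i=x_i(x^\nu-a^\nu)+a^\nu(x_i-a_i)$. Hence $f-f(a)\in\mathfrak m_a$ for all $f$, and $\mathfrak m_a$ is the kernel of the surjective $D$-linear map $f\mapsto f(a)$. A left ideal of codimension $1$ is maximal.

If $D$ has $N_n$, a proper left ideal lies in a maximal one, that is, in some $\mathfrak m_a$, and $a$ is a zero of it. Conversely, if a maximal left ideal $I$ has a zero $a$ in $D$, then $I\subseteq\mathfrak m_a$ and so $I=\mathfrak m_a$.
\end{proof}

In one variable there is division with remainder: for $g\neq0$ every $f\in D[t]$ is $qg+r$ with $\deg r<\deg g$. So every left ideal of $D[t]$ is principal. Since $D[t]p\subseteq D[t]q$ means that $q$ is a right factor of $p$, the maximal left ideals are the $D[t]p$ with $p$ \emph{irreducible}, that is, nonconstant and not a product of two nonconstant polynomials.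

\begin{lemma}\label{lem:N1}
A division ring has $N_1$ if and only if it is algebraically closed.
\end{lemma}

\begin{proof}
The proper left ideals of $D[t]$ are $0$ and the $D[t]f$ with $f$ nonconstant. By Lemma~\ref{lem:point}, an element $a$ is a zero of $f$ if and only if $D[t]f\subseteq\mathfrak m_a$, that is, if and only if $a$ is a zero of $D[t]f$. Now apply the last statement of Lemma~\ref{lem:point}.
\end{proof}

The simplest candidate for a maximal left ideal that is not a point ideal has codimension two. The next lemma shows that its maximality is a question about a centralizer.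

\begin{lemma}\label{lem:J}
Let $a_1,a_2\in D$ commute, let $n\ge2$, and let
\[
J_n=\langle x_1-a_1,\;x_2^2-a_2,\;x_3,\dots,x_n\rangle\subseteq R=D[x_1,\dots,x_n].
\]
Then $\dim_DR/J_n=2$, so $J_n$ is not of the form $\langle x_1-b_1,\dots,x_n-b_n\rangle$ with $b_i\in D$. Moreover, $J_n$ is maximal if and only if there is no $b\in D$ with $b^2=a_2$ and $ba_1=a_1b$.
\end{lemma}

\begin{proof}
Monomials that involve one of $x_3,\dots,x_n$ lie in $J_n$. By Lemma~\ref{lem:point} in one variable, $x_1^i-a_1^i$ is a left multiple of $x_1-a_1$. So for $d\in D$ we have, modulo $J_n$,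
\[
d\,x_2^jx_1^i\equiv d\,x_2^ja_1^i=da_1^i\,x_2^j,\qquad d\,x_2^{j+2}\equiv d\,x_2^ja_2=da_2\,x_2^j .
\]
Hence $R/J_n$ is spanned over $D$ by the classes of $1$ and $x_2$. For the lower bound, let $X=Du\oplus Dv$ and define $D$-linear operators by
\[
x_1u=a_1u,\quad x_1v=a_1v,\quad x_2u=v,\quad x_2v=a_2u,\quad x_i=0\ \ (i\ge3).
\]
They commute: $x_1x_2u=a_1v=x_2x_1u$ and $x_1x_2v=a_2a_1u=a_1a_2u=x_2x_1v$. So $X$ is an $R$-module. It is generated by $u$, and the generators of $J_n$ kill $u$. Thus $R/J_n$ maps onto $X$ and $\dim_DR/J_n=2$. An ideal $\langle x_1-b_1,\dots,x_n-b_n\rangle$ has codimension $1$ if the $b_i$ commute and codimension $0$ otherwise, so it differs from $J_n$.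

Suppose $J_n\subsetneq I\subsetneq R$ for a left ideal $I$. Then $R/I=D\bar1$ has dimension $1$, and $x_1\bar1=a_1\bar1$, $x_2\bar1=b\bar1$ for some $b\in D$. Comparing $x_2x_1\bar1=a_1x_2\bar1=a_1b\bar1$ with $x_1x_2\bar1=bx_1\bar1=ba_1\bar1$ gives $a_1b=ba_1$, and $a_2\bar1=x_2^2\bar1=b^2\bar1$ gives $b^2=a_2$. Conversely, if such a $b$ exists, then $x_2^2-a_2=(x_2+b)(x_2-b)$ and $J_n$ is properly contained in $\mathfrak m_{(a_1,b,0,\dots,0)}$.
\end{proof}

\section{Centralizers decide the Nullstellensatz}\label{sec:criterion}

To run the eigenvector argument we need finite dimension, which is supplied by a theorem of Amitsur and Small. It is used only in the direction ``if'' of Theorem~\ref{thm:criterion}.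

\begin{theorem}[Amitsur--Small \cite{AS}]\label{thm:AS}
Simple $D[x_1,\dots,x_n]$-modules are finite-dimensional over $D$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
\emph{If.} Point ideals are maximal by Lemma~\ref{lem:point}. Let $I$ be a maximal left ideal and $X=D[\mathbf x]/I$; by Theorem~\ref{thm:AS}, $\dim_DX<\infty$. We show by induction on $j=0,\dots,n$ that there are commuting $a_1,\dots,a_j\in D$ with
\[
X_j=\{v\in X: x_iv=a_iv \text{ for } i\le j\}\ne0 .
\]
For $j=0$ we have $X_0=X\neq0$. Let $j<n$, let $a_1,\dots,a_j$ be found, and put $C=C_D(\{a_1,\dots,a_j\})$, a division ring that is algebraically closed by hypothesis.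

The set $X_j$ is a left $C$-subspace, since $x_i(cv)=ca_iv=a_icv$ for $c\in C$ and $v\in X_j$. It is stable under $x_{j+1}$, since $x_ix_{j+1}v=x_{j+1}a_iv=a_ix_{j+1}v$. So $X_j$ is a $C[t]$-module with $t$ acting as $x_{j+1}$.

Next, $\dim_CX_j\le\dim_DX$, because $C$-independent vectors of $X_j$ are $D$-independent. Indeed, otherwise take a shortest $D$-dependence among them and write it as $v_1=\sum_{i=2}^md_iv_i$; by minimality $v_2,\dots,v_m$ are $D$-independent. For $l\le j$,
\[
0=x_lv_1-a_lv_1=\sum_{i=2}^m(d_ia_l-a_ld_i)v_i ,
\]
so every $d_i$ lies in $C$, which contradicts $C$-independence.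

Being nonzero and finite-dimensional over $C$, the module $X_j$ has a simple $C[t]$-submodule. It is isomorphic to $C[t]/\mathfrak n$ for a maximal left ideal $\mathfrak n$, and $\mathfrak n=C[t](t-a_{j+1})$ with $a_{j+1}\in C$ by Lemma~\ref{lem:N1}. The vector $v$ corresponding to the class of $1$ is nonzero and satisfies $x_{j+1}v=a_{j+1}v$, and $a_{j+1}$ commutes with $a_1,\dots,a_j$. This completes the induction.

Take $0\ne v\in X_n$. Then $Dv$ is a submodule, so $X=Dv$ and $\bar1=dv$ with $d\ne0$. We get $x_i\bar1=da_iv=b_i\bar1$ with $b_i=da_id^{-1}$, and the $b_i$ commute. Thus $I\supseteq\mathfrak m_b$, and $I=\mathfrak m_b$ because $\mathfrak m_b$ is maximal.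

\emph{Only if.} Let $S=\{a_1,\dots,a_j\}$ be a commuting set with $j\le n-1$, let $C=C_D(S)$, and let $q=\sum c_lt^l\in C[t]$ be nonconstant. We must find a zero of $q$ in $C$. We first show that the left ideal $I=\langle x_1-a_1,\dots,x_j-a_j,\,q(x_{j+1})\rangle$ is proper, by exhibiting a module with a nonzero element that it kills. Let $X=D\otimes_C(C[t]/C[t]q)$, which is nonzero. Define operators on $X$ by
\[
x_i(d\otimes v)=da_i\otimes v\ \ (i\le j),\qquad x_{j+1}(d\otimes v)=d\otimes tv,\qquad x_i=0\ \ (i>j+1).
\]
The first ones are well defined because $a_i$ commutes with $C$: both $dc\otimes v$ and $d\otimes cv$ go to $da_ic\otimes v$. The operators are left $D$-linear, and they commute because the $a_i$ do. The element $1\otimes\bar1\neq0$ is killed by $x_i-a_i$ for $i\le j$, and $q(x_{j+1})(1\otimes\bar1)=\sum c_l\otimes\overline{t^l}=1\otimes\bar q=0$. So $I$ is proper. By $N_n$ and Lemma~\ref{lem:point} it has a zero $b\in D_c^n$. Then $b_i=a_i$ for $i\le j$, so $b_{j+1}\in C$, and $q(b_{j+1})=0$.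

The last two assertions follow, the first one from $C_D(\emptyset)=D$.
\end{proof}

\begin{remark}
The criterion explains the positive cases. In a field every centralizer is the whole field. In $\mathbb H$, a commuting set $S$ either lies in $\mathbb R$, and then $C_{\mathbb H}(S)=\mathbb H$, or contains a nonreal element $a$; then $S\subseteq C_{\mathbb H}(a)=\mathbb R(a)\cong\mathbb C$ and $C_{\mathbb H}(S)=\mathbb R(a)$. So for $\mathbb H$ the Nullstellensatz property reduces to the algebraic closedness of $\mathbb H$ and of $\mathbb C$.
\end{remark}

\section{Tensor rings, localization and derivations}\label{sec:tensor}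

Let $p=\sum c_jt^j\in D[t]$ be irreducible. We want a zero of $p$ in a larger division ring, and we want it to satisfy as few commutation relations as possible. The commutative recipe is of no use: in a quotient of $D[t]$ the class of $t$ is central, whereas the square root of $a_2$ that we need must not commute with $a_1$. Adjoining a noncommuting indeterminate $\beta$ subject to $p(\beta)=0$ imposes a nonlinear relation, and one would have to show that the resulting ring embeds in a division ring. Instead, fix $a\in D$ and look for a zero of the form $\beta=waw^{-1}$. Then $\beta^jw=wa^j$, so $p(\beta)=0$ becomes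
\begin{equation}\label{eq:linear}
\sum_jc_j\,w\,a^j=0 ,
\end{equation}
which is linear in $w$. Such a relation can be imposed in a $D$-bimodule $W\ni w$, and the ring freely generated by $D$ and $W$ is a tensor ring, which always embeds in a division ring. The relation must not force $w=0$, as it does for $p=t-\alpha$ with $\alpha$ central and $a\neq\alpha$, where \eqref{eq:linear} reads $w(a-\alpha)=0$. We return to this point in Section~\ref{sec:adjoin}.

\subsection*{Semifirs}
A nonzero ring is a \emph{fir} if all its left ideals and all its right ideals are free modules of unique rank, and a \emph{semifir} if this holds for the finitely generated ones; so a fir is a semifir. An $n\times n$ matrix over a ring $Q$ is \emph{full} if it is not a product of an $n\times r$ and an $r\times n$ matrix with $r<n$. For a set $\Phi$ of square matrices over $Q$, the \emph{universal $\Phi$-inverting ring} is a ring $Q_\Phi$ with a homomorphism $Q\to Q_\Phi$ that makes all matrices in $\Phi$ invertible, such that every homomorphism $Q\to T$ that makes all matrices in $\Phi$ invertible factors uniquely through $Q_\Phi$.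

\begin{theorem}[Cohn \cite{CohnFR}, {\cite[Ch.~7]{CohnFIR}}]\label{thm:cohn}
\leavevmode
\begin{enumerate}
\item[(i)] A nonzero ring $Q$ is a semifir if and only if for every relation $\sum_{i=1}^na_ib_i=0$, written $ab=0$ with a row $a$ and a column $b$, there is $P\in GL_n(Q)$ such that for each $i$ either $(aP)_i=0$ or $(P^{-1}b)_i=0$.
\item[(ii)] If $Q$ is a semifir and $\Phi$ is the set of all full square matrices over $Q$, then $Q_\Phi$ is a division ring and $Q\to Q_\Phi$ is injective.
\end{enumerate}
\end{theorem}

We write $U(Q)=Q_\Phi$ and regard $Q$ as a subring. For a $D$-bimodule $W$, the \emph{tensor ring} is $T_D(W)=\bigoplus_{j\ge0}W^{\otimes j}$, where $W^{\otimes0}=D$, tensor products are over $D$, and multiplication is the tensor product. A ring homomorphism $T_D(W)\to T$ is the same as a ring homomorphism $D\to T$ together with a $D$-bimodule map $W\to T$. The next lemma is well known (Cohn); we include a proof.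

\begin{lemma}\label{lem:semifir}
If $D$ is a division ring and $W$ a $D$-bimodule, then $T_D(W)$ is a semifir.
\end{lemma}

\begin{proof}
We verify the condition of Theorem~\ref{thm:cohn}(i) for a relation $\sum_{i=1}^na_ib_i=0$ by induction on $n$; for $n=0$ there is nothing to prove. If some $a_i$ or $b_i$ is $0$, discard that index, apply the induction hypothesis to the other $n-1$, and let $P$ be the identity at the discarded index. For relations in which all $a_i$ and $b_i$ are nonzero we use a second induction, on $\sum\deg a_i$.

Let $m=\max_i(\deg a_i+\deg b_i)$, let $I$ be the set of indices attaining the maximum, and choose $r\in I$ with $m_r=\deg a_r$ maximal in $I$. Denote leading homogeneous components by bars. The component of degree $m$ of the relation is $\sum_{i\in I}\bar a_i\bar b_i=0$. Put $s=m-m_r=\deg b_r$ and let $(e_\lambda)$ be a left $D$-basis of $W^{\otimes s}$, so that $W^{\otimes(h+s)}=\bigoplus_\lambda W^{\otimes h}\otimes e_\lambda$ for all $h\ge0$. For $i\in I$ we have $\deg b_i=(m_r-\deg a_i)+s$, so we can write $\bar b_i=\sum_\lambda c_{i\lambda}\otimes e_\lambda$ with $c_{i\lambda}\in W^{\otimes(m_r-\deg a_i)}$.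 Comparing coefficients of $e_\lambda$ gives $\sum_{i\in I}\bar a_ic_{i\lambda}=0$ in $W^{\otimes m_r}$ for every $\lambda$. Since $\bar b_r\ne0$, some $c_{r\lambda}$ is nonzero, and it lies in $W^{\otimes0}=D$, so it is invertible. Put
\[
a_r'=a_r+\sum_{i\in I\setminus\{r\}}a_ic_{i\lambda}c_{r\lambda}^{-1}.
\]
All terms have degree at most $m_r$, and the component of degree $m_r$ is $\bigl(\sum_{i\in I}\bar a_ic_{i\lambda}\bigr)c_{r\lambda}^{-1}=0$. Replacing $a_r$ by $a_r'$ means passing from $a$ to $aP_0$ for a product $P_0$ of elementary matrices. In the relation $(aP_0)(P_0^{-1}b)=0$ either some entry is zero or $\sum\deg a_i$ has dropped, so it is trivialized by some $P_1$, and $P=P_0P_1$ works for the original relation.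
\end{proof}

\subsection*{Derivations}
Elements of $U(Q)$ are entries of inverses of matrices, and it is hard to decide directly whether such an element commutes with a given one. Derivations linearize the question. A \emph{derivation} from a ring $E$ to an $E$-bimodule $M$ is an additive map $\delta$ with $\delta(ee')=\delta(e)e'+e\delta(e')$. Let $E\ltimes M$ be the ring $E\oplus M$ with product $(e,m)(e',m')=(ee',em'+me')$. For a subring $Q\subseteq E$, derivations $\delta:Q\to M$ correspond to ring homomorphisms $Q\to E\ltimes M$ whose first component is the inclusion, via $q\mapsto(q,\delta(q))$.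

\begin{lemma}\label{lem:extend}
Let $Q$ be a semifir, $E=U(Q)$, and $M$ an $E$-bimodule. Every derivation $Q\to M$ extends uniquely to a derivation $E\to M$. If $Q$ is a $k$-algebra, then $k$ is central in $E$.
\end{lemma}

\begin{proof}
Let $\delta:Q\to M$ be a derivation and $h(q)=(q,\delta(q))$. A full matrix $A$ over $Q$ is invertible over $E$, and its image $(A,\delta(A))$ has the inverse $(A^{-1},-A^{-1}\delta(A)A^{-1})$ over $E\ltimes M$. So $h$ extends uniquely to a homomorphism $E\to E\ltimes M$. Its first component is an endomorphism of $E$ that restricts to the inclusion on $Q$, so it is the identity by the uniqueness in the universal property. The second component is a derivation extending $\delta$. Any extension of $\delta$ gives an extension of $h$, so it is unique. For $\alpha\in k$ the derivation $e\mapsto\alpha e-e\alpha$ of $E$ into $E$ vanishes on $Q$, so it is $0$.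
\end{proof}

The use of derivations for centralizers is as follows.

\begin{lemma}\label{lem:principle}
Let $D\subseteq E$ be division rings.
\begin{enumerate}
\item[(i)] The map $\partial:E\to E\otimes_DE$, $\partial(c)=1\otimes c-c\otimes1$, is a derivation with kernel $D$.
\item[(ii)] Let $\delta:E\to M$ be a derivation with kernel $D$ and let $S\subseteq D$. If $0$ is the only $\omega\in M$ with $s\omega=\omega s$ for all $s\in S$, then $C_E(S)=C_D(S)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $\partial(c)c'+c\,\partial(c')=1\otimes cc'-c\otimes c'+c\otimes c'-cc'\otimes1=\partial(cc')$, and $\partial$ vanishes on $D$ because the tensor product is over $D$. If $c\notin D$, then $1$ and $c$ are part of a left $D$-basis $(e_\lambda)$ of $E$; in $E\otimes_DE=\bigoplus_\lambda E\otimes e_\lambda$ the element $\partial(c)$ has coefficient $1$ at the basis vector $c$.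

(ii) Let $c\in C_E(S)$ and $s\in S$. Since $\delta(s)=0$, we get $s\,\delta(c)=\delta(sc)=\delta(cs)=\delta(c)s$. So $\delta(c)=0$ and $c\in D$.
\end{proof}

Part (ii) is useless for $\partial$ itself unless one understands $E\otimes_DE$. For a localized tensor ring, $\partial$ factors through a bimodule that remembers the shape of $W$. We state this for the bimodules that we need.

\begin{proposition}\label{prop:construction}
Let $D$ be a division $k$-algebra, $K$ a subfield of $D$ containing $k$, and $V$ a $(D,K)$-bimodule on which $k$ acts centrally, that is, $\alpha v=v\alpha$ for $\alpha\in k$. Let $W=V\otimes_KD$ and $E=U(T_D(W))$.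
\begin{enumerate}
\item[(i)] $E$ is a division $k$-algebra containing $D$, and $\iota:V\to E$, $\iota(v)=v\otimes1\in W$, is injective and satisfies $\iota(dv\kappa)=d\,\iota(v)\kappa$ for $d\in D$, $\kappa\in K$.
\item[(ii)] There is a derivation $\delta:E\to(E\otimes_DV)\otimes_KE$ with kernel $D$ and $\delta(\iota(v))=(1\otimes v)\otimes1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) For $\alpha\in k$ we have $\alpha(v\otimes d)=v\alpha\otimes d=v\otimes\alpha d=(v\otimes d)\alpha$. So $k$ is central in $T_D(W)$, which is generated by $D$ and $W$. By Lemma~\ref{lem:semifir}, Theorem~\ref{thm:cohn}(ii) and Lemma~\ref{lem:extend}, $E$ is a division $k$-algebra containing $D\oplus W$. The map $\iota$ is injective because $1$ is part of a left $K$-basis of $D$, and $dv\kappa\otimes1=d(v\otimes1)\kappa$.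

(ii) Let $M=E\otimes_DW\otimes_DE$. As an $E$-bimodule, $M=E\otimes_DV\otimes_KD\otimes_DE\cong(E\otimes_DV)\otimes_KE$, and $1\otimes\iota(v)\otimes1$ corresponds to $(1\otimes v)\otimes1$. The ring homomorphism $d\mapsto(d,0)$ and the $D$-bimodule map $w\mapsto(w,1\otimes w\otimes1)$ define a homomorphism $T_D(W)\to E\ltimes M$ whose first component is the inclusion. Its second component is a derivation that vanishes on $D$ and sends $w$ to $1\otimes w\otimes1$. Extend it to $\delta:E\to M$ by Lemma~\ref{lem:extend}.

It remains to bound the kernel. Since $\partial$ vanishes on $D$, we have $\partial(dwd')=d\,\partial(w)d'$, so there is an $E$-bimodule map $\varphi:M\to E\otimes_DE$ with $\varphi(e\otimes w\otimes e')=e\,\partial(w)e'$. The derivations $\varphi\circ\delta$ and $\partial$ agree on $D$ and on $W$, hence on the subring $T_D(W)$ that these generate, hence on $E$ by the uniqueness in Lemma~\ref{lem:extend}. So $\ker\delta\subseteq\ker\partial=D$.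
\end{proof}

\begin{example}[a square root of $a_2$ that does not commute with $a_1$]\label{ex:sqrt}
Let $D=L=k(a_1,a_2)$. The element $a_2$ is not a square in $L$: in an equation $a_2g^2=f^2$ with nonzero polynomials $f,g$ the degree in $a_2$ would be odd on the left and even on the right. So $V=L[t]/(t^2-a_2)$ is the field $k(a_1,u)$ with $u^2=a_2$. Its transcendence degree is $2$, so $u$ is transcendental over $k$ and $a_1$ is transcendental over $k(u)$. Take any $a\in L\setminus k$, put $K=k(a)$, and let $\kappa(a)\in K$ act on $V$ from the right as multiplication by $\kappa(u)$. Form $E$, $\iota$, $\delta$ as in Proposition~\ref{prop:construction} and put $w=\iota(1)\ne0$. Then $wa^2=\iota(u^2)=a_2w$, so $\beta=waw^{-1}$ satisfies $\beta^2=a_2$.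

We claim that $\beta a_1\ne a_1\beta$. From $\delta(a)=0$ and $\delta(w^{-1})=-w^{-1}\delta(w)w^{-1}$ we get
\[
\delta(\beta)=\delta(w)aw^{-1}-\beta\,\delta(w)w^{-1}=y\otimes w^{-1},\qquad y=1\otimes u-\beta\otimes1\in E\otimes_LV ,
\]
where the factor $a$ has been moved across $\otimes_K$. Here $y\ne0$, because $1,u$ is an $L$-basis of $V$. If $\beta$ commuted with $a_1$, then so would $\delta(\beta)$, that is, $a_1y\otimes w^{-1}=y\otimes w^{-1}a_1$. As $y\ne0$, the elements $w^{-1}$ and $w^{-1}a_1$ of $E$ would be left $K$-dependent: $w^{-1}a_1=\kappa(a)w^{-1}$, or $a_1w=w\kappa(a)$. By injectivity of $\iota$ this says $a_1=\kappa(u)$ in $V$, which is impossible.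

The nonzero element $\delta(\beta)$ does commute with $a_2$, since $\beta$ does. So the bimodule $(E\otimes_LV)\otimes_KE$ contains nonzero elements that commute with one variable.
\end{example}

The example used the fact that $\delta(\beta)$ is a pure tensor. For an arbitrary $c\in E$ nothing is known about the shape of $\delta(c)$, and we need a statement about all elements of the bimodule.

\section{Elements commuting with independent variables}\label{sec:vanishing}

\begin{lemma}\label{lem:vanishing}
Let $F=k(s_1,\dots,s_r)$ be a rational function field in $r$ variables and $K/k$ a finitely generated field extension of transcendence degree $d<r$. Let $Y$ be an $(F,K)$-bimodule and $Z$ a $(K,F)$-bimodule, with $k$ acting centrally on both. If $\omega\in Y\otimes_KZ$ satisfies $s_i\omega=\omega s_i$ for $i=1,\dots,r$, then $\omega=0$.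
\end{lemma}

The inequality $d<r$ is needed: for $K=F=Y=Z$ the element $1\otimes1$ of $F\otimes_FF=F$ commutes with every $s_i$. The reason for the lemma is a count. The space $Y\otimes_kZ$ is free over $F\otimes_kF$, and commuting with the $s_i$ imposes $r$ independent equations on it; passing from $\otimes_k$ to $\otimes_K$ divides by $d$ injective operators in turn, and each division can absorb only one of the equations.

To make this precise, call commuting endomorphisms $\rho_1,\dots,\rho_m$ of an abelian group $B$ a \emph{regular sequence on $B$} if each $\rho_j$ is injective on $B/(\rho_1B+\dots+\rho_{j-1}B)$. We do not require the last quotient to be nonzero.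

\begin{lemma}\label{lem:regular}
Let $k(u)=k(u_1,\dots,u_m)$ be a rational function field and $A=k(u)\otimes_kk(u)$. The elements $\rho_j=u_j\otimes1-1\otimes u_j$ form a regular sequence on every free $A$-module.
\end{lemma}

\begin{proof}
The ring $A$ is the localization of the polynomial ring $A_0=k[u_1,\dots,u_m,u'_1,\dots,u'_m]$ at the products $f(u)g(u')$ with $f,g\ne0$, and $\rho_j=u_j-u_j'$. The elements $\rho_1,\dots,\rho_m,u_1',\dots,u_m'$ are again free variables for $A_0$, so $A_0/(\rho_1,\dots,\rho_{j-1})$ is a polynomial ring in which $\rho_j$ is one of the variables. Thus the sequence is regular on $A_0$. Localization is exact, so it is regular on $A$, and regularity passes to direct sums.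
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:vanishing}]
\emph{Setup for $K=k(b_1,\dots,b_d)$ rational.} Let $B=Y\otimes_kZ$. It carries two commuting module structures: an outer one over $F\otimes_kF$, with $(f\otimes f')(y\otimes z)=fy\otimes zf'$, and an inner one over $K\otimes_kK$, with $(\kappa\otimes\kappa')(y\otimes z)=y\kappa\otimes\kappa'z$. If $(y_\lambda)$ and $(z_\mu)$ are $F$-bases of $Y$ and $Z$, then $(y_\lambda\otimes z_\mu)$ is a basis of $B$ over $F\otimes_kF$; taking $K$-bases instead gives a basis over $K\otimes_kK$. Put
\[
\sigma_i(y\otimes z)=s_iy\otimes z-y\otimes zs_i,\qquad\tau_j(y\otimes z)=yb_j\otimes z-y\otimes b_jz .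
\]
All these operators commute, and by Lemma~\ref{lem:regular} both $\sigma_1,\dots,\sigma_r$ and $\tau_1,\dots,\tau_d$ are regular sequences on $B$. Let $B_j=B/(\tau_1B+\dots+\tau_jB)$. Then $B_d=Y\otimes_{k[b_1,\dots,b_d]}Z$, and this equals $Y\otimes_KZ$, because for $0\neq g\in k[b_1,\dots,b_d]$ we have $yg^{-1}\otimes z=yg^{-1}\otimes gg^{-1}z=y\otimes g^{-1}z$. On $B_d$ the operator $\sigma_i$ is $\omega\mapsto s_i\omega-\omega s_i$. We must show that the $\sigma_i$ have no nonzero common kernel element in $B_d$. For $d=0$ this holds because $\sigma_1$ is injective on $B$.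

\emph{The case $d=1$, by hand.} This is the case needed for Theorem~\ref{thm:counter}; only $\sigma_1,\sigma_2$ and $\tau=\tau_1$ are used. Let $\omega\in B/\tau B$ be killed by $\sigma_1$ and $\sigma_2$, and lift it to $\eta\in B$. Then $\sigma_i\eta=\tau\gamma_i$ with $\gamma_i\in B$. We have $\tau(\sigma_2\gamma_1-\sigma_1\gamma_2)=\sigma_2\sigma_1\eta-\sigma_1\sigma_2\eta=0$ and $\tau$ is injective, so $\sigma_2\gamma_1=\sigma_1\gamma_2\in\sigma_1B$. Since $\sigma_2$ is injective on $B/\sigma_1B$, we get $\gamma_1=\sigma_1\gamma$ for some $\gamma\in B$. Then $\sigma_1(\eta-\tau\gamma)=0$, so $\eta=\tau\gamma$ and $\omega=0$.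

\emph{Arbitrary $d$.} Repeating this chase $d$ times is best organized by long exact sequences. Let $P=k[X_1,\dots,X_r]$ act on $B$ with $X_i$ acting as $\sigma_i$; the $\tau_j$ are $P$-linear. For a $P$-module $M$ put $H^i(M)=\operatorname{Ext}^i_P(k,M)$, where $k=P/(X_1,\dots,X_r)$. Then $H^0(M)=\operatorname{Hom}_P(k,M)$ is the common kernel of the $X_i$ on $M$. An injective $P$-endomorphism $\rho$ of $M$ gives a long exact sequence
\begin{equation}\label{eq:les}
\cdots\to H^i(M)\to H^i(M/\rho M)\to H^{i+1}(M)\xrightarrow{\ \rho\ }H^{i+1}(M)\to\cdots .
\end{equation}

First, if $m$ of the variables, in some order, form a regular sequence on $M$, then $H^i(M)=0$ for $i<m$. We use induction on $m$; the case $m=0$ is empty. Let $m\geq1$ and let $\rho$ be the first variable of the sequence. Then $H^0(M)=0$ because $\rho$ is injective. Multiplication by $\rho$ on $H^{i+1}(M)$ is also induced by multiplication by $\rho$ on $k$, so it is zero, and \eqref{eq:les} shows that $H^i(M/\rho M)$ maps onto $H^{i+1}(M)$. The other $m-1$ variables are regular on $M/\rho M$, so $H^i(M/\rho M)=0$ for $i<m-1$, and $H^{i+1}(M)=0$ for $i+1<m$. In particular $H^i(B)=0$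 for $i<r$.

Second, $H^i(B_j)=0$ for $i<r-j$, by induction on $j$: apply \eqref{eq:les} to $M=B_{j-1}$ and $\rho=\tau_j$, and note that $H^i(B_{j-1})$ and $H^{i+1}(B_{j-1})$ vanish for $i+1<r-j+1$. Since $d<r$, we obtain $H^0(B_d)=0$.

\emph{Reduction to rational $K$.} The field $k$ is perfect, so the finitely generated extension $K$ is finite and separable over a rational subfield $K_0=k(b_1,\dots,b_d)$. Write $K=K_0(\theta)$ with minimal polynomial $g$, and factor $g(T)=(T-\theta)h(T)$ over $K$; then $h(\theta)=g'(\theta)\ne0$. Under $K\otimes_{K_0}K\cong K[T]/(g)$, $\theta\otimes1\mapsto\theta$, $1\otimes\theta\mapsto T$, let $e=\sum e'\otimes e''$ correspond to $h(T)/h(\theta)$. Multiplication $K\otimes_{K_0}K\to K$ is the substitution $T\mapsto\theta$, so $\sum e'e''=1$. Also $(\theta\otimes1)e=(1\otimes\theta)e$, hence $(\kappa\otimes1)e=(1\otimes\kappa)e$ for all $\kappa\in K=K_0[\theta]$. The second property shows that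
\[
Y\otimes_KZ\to Y\otimes_{K_0}Z,\qquad y\otimes z\mapsto\sum ye'\otimes e''z ,
\]
is well defined, and the first that composing with the projection $Y\otimes_{K_0}Z\to Y\otimes_KZ$ gives the identity. So this is an injective map of $F$-bimodules. The image of $\omega$ commutes with all $s_i$, so it vanishes by the rational case, and $\omega=0$.
\end{proof}

If $s_1,\dots,s_r$ are commuting elements of a division $k$-algebra, then $k[s_1,\dots,s_r]$ is a commutative domain, and the inverses of its nonzero elements commute with it and with each other; so its field of fractions lies in the algebra. We call the $s_i$ \emph{independent} if they are algebraically independent over $k$, so that this field is a rational function field in $r$ variables.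

\begin{corollary}\label{cor:central}
In Proposition~\ref{prop:construction}, let $K$ be finitely generated of transcendence degree $d$ over $k$. Then $C_E(S)=C_D(S)$ for every set $S\subseteq D$ of $r>d$ commuting independent elements.
\end{corollary}

\begin{proof}
Let $F=k(S)\subseteq D\subseteq E$. Then $Y=E\otimes_DV$ is an $(F,K)$-bimodule and $Z=E$ is a $(K,F)$-bimodule, with $k$ acting centrally. By Lemma~\ref{lem:vanishing}, no nonzero element of $Y\otimes_KZ$ commutes with $S$. Apply Lemma~\ref{lem:principle}(ii) to the derivation of Proposition~\ref{prop:construction}(ii).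
\end{proof}

\section{Adjoining a zero of a maximal left ideal}\label{sec:adjoin}

In Example~\ref{ex:sqrt} the bimodule $V$ was the quotient by the ideal for which a zero was wanted, and $K$ acted on it through the variable. The same choice works for any maximal left ideal $I$: by Schur's lemma the variables generate a field $K$ of endomorphisms of $D[\mathbf x]/I$, and it is because $K$ is a field that the element $w$ does not vanish. Proposition~\ref{prop:construction} requires a copy of $K$ inside the division ring. In one variable such a copy is already present. In several variables it has to be adjoined first, for which we use coproducts.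

The \emph{coproduct} $D*_kK$ of two rings $D,K$ over a common subring $k$ is the ring with homomorphisms from $D$ and from $K$ that agree on $k$, universal with this property; it is generated by the two images.

\begin{theorem}[Cohn \cite{CohnJA}]\label{thm:coproduct}
The coproduct of two division rings over a common division subring contains both factors and is a fir.
\end{theorem}

\begin{lemma}\label{lem:coproduct}
Let $D$ be a division $k$-algebra and $K/k$ a field extension. Then $G=U(D*_kK)$ is a division $k$-algebra containing $D$ and $K$, and $C_G(S)=C_D(S)$ for every $S\subseteq D$ that contains an element transcendental over $k$.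
\end{lemma}

\begin{proof}
The field $k$ is central in $D$ and in $K$, hence in $D*_kK$. The first statement follows from Theorems~\ref{thm:coproduct} and~\ref{thm:cohn}(ii) and Lemma~\ref{lem:extend}. Let $M=G\otimes_kG$. The map $\kappa\mapsto1\otimes\kappa-\kappa\otimes1$ is a derivation $K\to M$ that vanishes on $k$, by the computation in Lemma~\ref{lem:principle}(i). So the homomorphisms $d\mapsto(d,0)$ and $\kappa\mapsto(\kappa,1\otimes\kappa-\kappa\otimes1)$ into $G\ltimes M$ agree on $k$ and define a derivation on $D*_kK$, which extends to $\delta:G\to M$ by Lemma~\ref{lem:extend}. Let $\varphi:G\otimes_kG\to G\otimes_DG$ be the natural bimodule map. The derivations $\varphi\circ\delta$ and $\partial$ agree on $D$ and on $K$, hence on $D*_kK$ and on $G$. So $\ker\delta\subseteq\ker\partial=D$, and $\ker\delta=D$. If $s\in S$ is transcendental, Lemma~\ref{lem:vanishing} with $F=k(s)$ and $d=0$ shows that no nonzero element of $G\otimes_kG$ commutes with $s$. Apply Lemma~\ref{lem:principle}(ii).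
\end{proof}

\begin{proposition}\label{prop:adjoin}
Let $D$ be a division $k$-algebra and $I$ a maximal left ideal of $D[x_1,\dots,x_n]$. There is a division $k$-algebra $E\supseteq D$ in which $I$ has a zero and such that $C_E(S)=C_D(S)$ for every set $S\subseteq D$ of $n+1$ commuting independent elements.
\end{proposition}

\begin{proof}
If $I$ has a zero in $D$, take $E=D$. Assume that it has none.

\emph{The field $K$.} The module $V=D[\mathbf x]/I$ is simple, so its endomorphism ring is a division ring. Central elements of $D[\mathbf x]$ act on $V$ by endomorphisms. So this division ring is a $k$-algebra, and the $x_i$ act as commuting elements $\xi_i$ of it. Let $K=k(\xi_1,\dots,\xi_n)$ be the field that they generate; its transcendence degree over $k$ is at most $n$. Putting $v\kappa=\kappa(v)$ makes $V$ a $(D,K)$-bimodule with $k$ acting centrally, and $\bar1\,\xi^\nu=\overline{x^\nu}$.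

\emph{An extension $G\supseteq D$ containing $K$ with $C_G(S)=C_D(S)$.} In general take $G=U(D*_kK)$ and use Lemma~\ref{lem:coproduct}. For $n=1$ we can take $G=D$. Indeed, $\xi=\xi_1$ is transcendental over $k$: otherwise $\xi=\alpha\in k$, because $k$ is algebraically closed, so $x_1-\alpha$ kills $\bar1$, which gives $\mathfrak m_\alpha\subseteq I$, hence $I=\mathfrak m_\alpha$, and $\alpha$ is a zero of $I$. Also $D\ne k$, since $k$ has $N_1$. Pick $a\in D\setminus k$. It is transcendental over $k$: a relation $\prod_i(a-\alpha_i)=0$ with $\alpha_i\in k$ would force $a=\alpha_i$ for some $i$. So $\xi\mapsto a$ embeds $K=k(\xi)$ in $D$ over $k$, and we identify $K$ with its image.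

\emph{The zero.} Apply Proposition~\ref{prop:construction} to $G$, the subfield $K$ and the $(G,K)$-bimodule $V'=G\otimes_DV$, and let $E\supseteq G$ and $\iota:V'\to E$ be the result. By Corollary~\ref{cor:central} with $r=n+1$, we have $C_E(S)=C_G(S)=C_D(S)$. The element $1\otimes\bar1\in V'$ is nonzero, because $1$ is part of a right $D$-basis of $G$. So $w=\iota(1\otimes\bar1)$ is invertible in $E$. The elements $\beta_i=w\xi_iw^{-1}$ commute pairwise, and $\beta^\nu w=w\xi^\nu$. For $f=\sum d_\nu x^\nu\in I$,
\[
f(\beta)\,w=\sum d_\nu\,w\,\xi^\nu=\iota\Bigl(\sum d_\nu\otimes\overline{x^\nu}\Bigr)=\iota(1\otimes\bar f)=0 .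
\]
Hence $f(\beta)=0$.
\end{proof}

For $n=1$ the proof used neither Theorem~\ref{thm:coproduct} nor anything beyond the case $d=1$, $r=2$, $K$ rational, of Lemma~\ref{lem:vanishing}. That $k$ is algebraically closed entered in two places: it made $K$ rational and embeddable in $D$ when $n=1$, and it made $K$ separable over a rational subfield in general.

\section{Towers of extensions and the main theorems}\label{sec:towers}

It remains to iterate Proposition~\ref{prop:adjoin}. The union of a chain of division $k$-algebras is a division $k$-algebra, and the centralizer of a fixed set in the union is the union of its centralizers, so limit stages cause no difficulty.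

\begin{proposition}\label{prop:tower}
Let $D^{(0)}$ be a division $k$-algebra.
\begin{enumerate}
\item[(i)] For each $n\ge1$ there is a division $k$-algebra $D\supseteq D^{(0)}$ with $N_n$ such that $C_D(S)=C_{D^{(0)}}(S)$ for every set $S\subseteq D^{(0)}$ of $n+1$ commuting independent elements.
\item[(ii)] There is a division $k$-algebra $D\supseteq D^{(0)}$ with $N_n$ for every $n\ge1$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\mathcal N=\{n\}$ in case (i), and let $\mathcal N$ be the set of all positive integers in case (ii).

\emph{One round.} Let $D'$ be a division $k$-algebra. Well-order the pairs $(m,I)$ with $m\in\mathcal N$ and $I$ a proper left ideal of $D'[x_1,\dots,x_m]$ as $(m_\lambda,I_\lambda)_{\lambda<\mu}$. Define a chain $(E_\lambda)_{\lambda\le\mu}$ of division $k$-algebras with $E_0=D'$ and unions at limit ordinals. Given $E_\lambda$, write $\mathbf x=(x_1,\dots,x_{m_\lambda})$. The left ideal $E_\lambda[\mathbf x]I_\lambda$ is proper: if $(e_\rho)$ is a right $D'$-basis of $E_\lambda$ containing $1$, then $E_\lambda[\mathbf x]=\bigoplus_\rho e_\rho D'[\mathbf x]$ and $E_\lambda[\mathbf x]I_\lambda=\bigoplus_\rho e_\rho I_\lambda$,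 which does not contain $1$. Choose a maximal left ideal of $E_\lambda[\mathbf x]$ containing it, and let $E_{\lambda+1}$ be the extension given by Proposition~\ref{prop:adjoin} for that ideal. Put $D''=E_\mu$. Every $I_\lambda$ has a zero in $D''$. In case (i), transfinite induction gives $C_{E_\lambda}(S)=C_{D'}(S)$ for all $\lambda\le\mu$ and every set $S\subseteq D'$ of $n+1$ commuting independent elements.

\emph{Countably many rounds.} Put $D^{(i+1)}=(D^{(i)})''$ and $D=\bigcup_iD^{(i)}$. In case (i) the centralizers of the sets $S\subseteq D^{(0)}$ have not grown. Let $m\in\mathcal N$ and let $I$ be a proper left ideal of $D[\mathbf x]=D[x_1,\dots,x_m]$. By the Hilbert basis theorem, which holds for central variables over a left Noetherian ring, $I$ has finitely many generators; they lie in $D^{(i)}[\mathbf x]$ for some $i$. The left ideal $I\cap D^{(i)}[\mathbf x]$ of $D^{(i)}[\mathbf x]$ is proper, so it has a zero $\beta$ in $D^{(i+1)}$. By Lemma~\ref{lem:point} the generators of $I$ lie in the left ideal $\mathfrak m_\beta$ of $D[\mathbf x]$, so $I\subseteq\mathfrak m_\beta$ and $\beta$ is a zero of $I$. By Lemma~\ref{lem:point}, $D$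 has $N_m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Apply Proposition~\ref{prop:tower}(i) with $n=1$ and $D^{(0)}=L$. The resulting $D$ has $N_1$, so it is algebraically closed by Lemma~\ref{lem:N1}, and $C_D(\{a_1,a_2\})=C_L(\{a_1,a_2\})=L$.

Now let $D\supseteq L$ be any algebraically closed division $k$-algebra with $C_D(\{a_1,a_2\})=L$. An element $b\in D$ with $b^2=a_2$ commutes with $a_2$; if it also commuted with $a_1$, it would lie in $L$, where $a_2$ is not a square (Example~\ref{ex:sqrt}). By Lemma~\ref{lem:J}, $J=J_2$ is maximal and is not of the form $\langle x_1-b_1,x_2-b_2\rangle$.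
\end{proof}

By Lemma~\ref{lem:J} the ideal $J_n$ is then maximal and not a point ideal for every $n\ge2$. So the ring $D$ of Theorem~\ref{thm:counter} has $N_1$ and fails $N_n$ for all $n\ge2$.

\begin{proof}[Proof of Theorem~\ref{thm:hierarchy}]
Let $L=k(a_1,\dots,a_{n+1})$ be the rational function field in $n+1$ variables and apply Proposition~\ref{prop:tower}(i) with $D^{(0)}=L$. The resulting $D$ has $N_n$ and $C_D(\{a_1,\dots,a_{n+1}\})=L$. Let $C=C_D(\{a_1,\dots,a_n\})$. The polynomial $t^2-a_{n+1}$ lies in $C[t]$. A zero $b\in C$ would commute with $a_1,\dots,a_n$ and with $b^2=a_{n+1}$, so it would lie in $L$; but $a_{n+1}$ is not a square in $L$, by the parity of the degree in $a_{n+1}$. So $C$ is not algebraically closed, and $N_{n+1}$ fails by Theorem~\ref{thm:criterion}. The last statement is Proposition~\ref{prop:tower}(ii).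
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Amitsur and Small, \emph{Polynomials over division rings}, Israel J. Math. 31 (1978).

\bibitem{CohnJA}
Cohn, \emph{Free ideal rings}, J. Algebra 1 (1964).

\bibitem{CohnFR}
Cohn, \emph{Free Rings and Their Relations}.

\bibitem{CohnFIR}
Cohn, \emph{Free Ideal Rings and Localization in General Rings}.

\bibitem{Paran}
Elad Paran, \emph{On a problem of Amitsur and Small}, arXiv:2412.06230 (2024).

\end{thebibliography}
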